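# Blind points in large subsets of $\mathbb{F}_q^d$

## 1. Twenty-five points in $\mathbb{F}_5^3$ that miss two distances

For $x\in\mathbb{F}_5^3$ write $\|x\|=x_1^2+x_2^2+x_3^2$, and call $\|x-y\|$ the distance between $x$ and $y$. It is an element of $\mathbb{F}_5$, and it may be $0$ for $x\ne y$. Consider the plane
$$\Pi=\{(a,2a,b):a,b\in\mathbb{F}_5\}.$$
The difference of two points of $\Pi$ is again in $\Pi$, and $\|(a,2a,b)\|=5a^2+b^2=b^2$. So from any point of $\Pi$ we see $5$ points of $\Pi$ at distance $0$ (the point itself included), $10$ at distance $1$, $10$ at distance $4$, and none at distance $2$ or $3$. An average distance is seen $|\Pi|/5=5$ times, but every point of $\Pi$ is blind to the distances $2$ and $3$.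

Does this survive if we enlarge the set? Add the parallel plane $\Pi+(0,1,0)$. A difference between the two planes has the form $(a,2a\pm1,b)$, and
$$\|(a,2a\pm1,b)\|=5a^2\pm4a+1+b^2=\pm4a+1+b^2 .$$
For each $b$ and each target $r$ exactly one $a$ works. So every point sees exactly $5$ points of the other plane at each distance. In the union of two planes the average is $50/5=10$, and each distance is seen at least $5$ times, which is half of the average. With $m\le5$ parallel planes, every point sees each distance at least $5(m-1)$ times, against an average of $5m$. The blindness is gone as soon as the second plane arrives.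

A single blind point is easy to make at any size: take a center and remove a sphere around it. The vectors in $\mathbb{F}_5^3$ with $\|x\|=2$ are those with squares $\{0,1,1\}$ in some order ($3\cdot4=12$ vectors) and those with squares $4,4,4$ ($8$ vectors). Removing these $20$ points from $\mathbb{F}_5^3$ leaves $105$ points, and the origin sees none of them at distance $2$.

So a large set may contain some blind points. The plane has $q^2=q^{(d+1)/2}$ points, with $q=5$ and $d=3$. The question is: **in a set of $Cq^{(d+1)/2}$ points with $C$ large, what proportion of the points can be blind to some nonzero distance?**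

## 2. The conjecture, and three theorems about it

From now on $q$ is an odd prime power, $d\ge2$, $\|x\|=x_1^2+\cdots+x_d^2$ on $\mathbb{F}_q^d$, and $\mathbb{F}_q^*=\mathbb{F}_q\setminus\{0\}$. The following conjecture comes from Debsoumya Chakraborti, Ben Lund, "Almost spanning distance trees in subsets of finite vector spaces", arXiv:2306.12023 (2023).

**Conjecture.** Let $C>50$, and let $S\subseteq\mathbb{F}_q^d$ with $|S|=Cq^{(d+1)/2}$. Then there is a subset $W\subseteq S$ with $|W|\ge(1-100C^{-2})|S|$ such that, for each $x\in W$ and $r\in\mathbb{F}_q^*$, there are $\#\{y\in W:\|x-y\|=r\}\ge10^{-1}q^{-1}|S|$ points of $W$ at distance $r$ from $x$.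

Since $|S|^2=C^2q^{d+1}$, we may discard $100C^{-2}|S|=100\,q^{d+1}/|S|$ points. The conjecture is false for every odd $d\ge3$ and infinitely many $q$. It stays false if $50$, $100$, $10^{-1}$ are replaced by any other positive constants. For very large $S$ it is true.

**Theorem 1.** Let $d\ge3$ be odd, $s$ an odd prime power, $q=s^2$, and let $2\le C\le s-1$ with $Cs^4\in\mathbb{Z}$. There are $S\subseteq\mathbb{F}_q^d$ with $|S|=Cq^{(d+1)/2}$ and $B\subseteq S$ with
$$|B|\ge\Big(\tfrac12-\tfrac1s\Big)C^{-1}|S|$$
such that for each $x\in B$ there is $r=r(x)\in\mathbb{F}_q^*$ with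
$$\#\{y\in S:\|x-y\|=r\}\le3q^{(d-1)/2}=\tfrac3C\,q^{-1}|S| .$$

**Theorem 2.** Let $C>50$, $S\subseteq\mathbb{F}_q^d$, $|S|=Cq^{(d+1)/2}$. If $d$ is even and $C\ge5\sqrt q$ (that is, $|S|\ge5q^{(d+2)/2}$), or $d$ is odd and $C\ge5q$ (that is, $|S|\ge5q^{(d+3)/2}$), then the conclusion of the conjecture holds, even with $100C^{-2}$ replaced by $3C^{-2}$.

**Theorem 3.** Let $d\ge2$, $C>50$, $S\subseteq\mathbb{F}_q^d$, $|S|=Cq^{(d+1)/2}$. There is $W\subseteq S$ with $|W|\ge(1-50\,qC^{-2})|S|$ having the property in the conjecture, even for all $r\in\mathbb{F}_q$ including $r=0$. If $C^2\ge50q$, then $50$ may be replaced by $2$.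

We start with Theorems 3 and 2, because they are what one gets from the natural attempt to prove the conjecture. The place where that attempt stops in dimension $3$ tells us what a counterexample has to look like.

## 3. Counting in quadratic forms, and singular subspaces

Let $k$ be a finite field of odd order $s$ and let $\eta$ be its quadratic character: $\eta(0)=0$, $\eta=1$ on nonzero squares, $\eta=-1$ on nonsquares. A quadratic form $\mathcal{Q}$ on an $n$-dimensional space has the polar form $\langle v,w\rangle=\mathcal{Q}(v+w)-\mathcal{Q}(v)-\mathcal{Q}(w)$, so $\langle v,v\rangle=2\mathcal{Q}(v)$. It is nondegenerate if no nonzero vector is orthogonal to everything. If $\mathcal{Q}=\sum a_ix_i^2$ in a suitable basis, its **determinant** is $\delta=\prod a_i$, well defined up to nonzero squares and multiplicative over orthogonal sums. For $\|\cdot\|$ we have $\langle x,y\rangle=2x\cdot y$ and $\delta=1$.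

**Definition.** A vector $v$ is singular if $\mathcal{Q}(v)=0$. A subspace is totally singular if $\mathcal{Q}$ vanishes on all of it; then $\langle\cdot,\cdot\rangle$ vanishes on it as well.

For example, in $\mathbb{F}_5^3$ the vector $(1,2,0)$ is singular and spans a totally singular line. The plane $\Pi$ of Section 1 is not totally singular. For the sum of five squares on $\mathbb{F}_3^5$, the vectors $(1,1,1,0,0)$ and $(1,-1,0,1,0)$ are singular and orthogonal, so they span a totally singular 2-space.

**Fact 1** (Lidl–Niederreiter, *Finite Fields*, Thms 6.26, 6.27). Let $\mathcal{Q}$ be nondegenerate in $n$ variables with determinant $\delta$.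

- If $n$ is odd, $\#\{\mathcal{Q}=t\}=s^{n-1}+s^{(n-1)/2}\,\eta\big((-1)^{(n-1)/2}t\delta\big)$.
- If $n$ is even, $\#\{\mathcal{Q}=t\}=s^{n-1}+v(t)\,s^{(n-2)/2}\,\eta\big((-1)^{n/2}\delta\big)$, with $v(0)=s-1$ and $v(t)=-1$ for $t\ne0$.

As a check, the $20$ vectors of Section 1 are $25+5\,\eta(-2)=25-5$, because $-2=3$ is a nonsquare in $\mathbb{F}_5$.

**Fact 2.** Let $\mathcal{Q}$ be nondegenerate on a space of dimension $n$.

(a) A totally singular subspace has dimension at most $n/2$. In particular there is no totally singular 2-space for $n=3$.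

(b) If $e\ne0$ is singular, there is a singular $e'$ with $\langle e,e'\rangle=1$. The space is $\operatorname{span}(e,e')\perp M$ with $M$ nondegenerate, $\det\mathcal{Q}=-\det M$ up to squares, and $e^\perp=ke\perp M$.

*Proof.* (a) If $U$ is totally singular, then $U\subseteq U^\perp$, and $\dim U^\perp=n-\dim U$. (b) Choose $u$ with $\langle e,u\rangle=1$ and put $e'=u-\mathcal{Q}(u)e$. Then $\mathcal{Q}(e')=\mathcal{Q}(u)-\mathcal{Q}(u)\langle u,e\rangle=0$ and $\langle e,e'\rangle=1$. On $\operatorname{span}(e,e')$ the form is $\mathcal{Q}(ae+be')=ab$; with $a=u_1+u_2$, $b=u_1-u_2$ it is $u_1^2-u_2^2$, nondegenerate of determinant $-1$. Hence its orthogonal complement $M$ is nondegenerate and complementary. Finally $\langle ae+be'+m,\,e\rangle=b$ for $m\in M$, which gives $e^\perp$. $\square$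

**Fact 3.** Let $n=4$ and let $\delta$ be a nonsquare. Then there is no totally singular 2-space, and there are exactly $s^2+1$ singular 1-spaces.

*Proof.* Suppose $e,f$ span a totally singular 2-space, and split as in Fact 2(b). As $f\in e^\perp=ke\perp M$, write $f=te+g$ with $g\in M$. Then $g\ne0$ and $\mathcal{Q}(g)=\mathcal{Q}(f)=0$. By Fact 2(b) applied to the 2-dimensional space $M$, $\det M=-1$ up to squares, so $\delta=(-1)(-1)=1$ up to squares, a contradiction. By Fact 1 the number of singular vectors is $s^3-(s-1)s$. The nonzero ones number $s^3-s^2+s-1=(s-1)(s^2+1)$, and each 1-space contains $s-1$ of them. $\square$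

For example, $2a^2+b_1^2+b_2^2+b_3^2$ over $\mathbb{F}_3$ has determinant $2$, a nonsquare. Among the vectors of $\mathbb{F}_3^3$, $b_1^2+b_2^2+b_3^2$ takes the value $1$ on the $6$ vectors of weight one, $2$ on the $12$ of weight two, and $0$ on the zero vector and the $8$ of weight three. So the nonzero singular vectors are $8$ with $a=0$ and $6+6$ with $a=\pm1$. That is $20=2\cdot10$, and there are $10=3^2+1$ singular 1-spaces.

**Fact 4.** A nondegenerate form with $n=5$ has exactly $(s+1)(s^2+1)$ totally singular 2-spaces.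

*Proof.* By Fact 1 there are $s^4$ singular vectors, hence $(s^4-1)/(s-1)=(s+1)(s^2+1)$ singular 1-spaces. Fix one, $ke$, and split off $M$ of dimension $3$. A totally singular 2-space $U\ni e$ lies in $ke\perp M$, so $U=ke+kg$ with $kg=U\cap M$ a singular 1-space. Conversely each singular 1-space $kg$ of $M$ gives such a $U$. By Fact 1, $M$ has $(s^2-1)/(s-1)=s+1$ singular 1-spaces. So each singular 1-space lies in $s+1$ totally singular 2-spaces, and each totally singular 2-space contains $s+1$ singular 1-spaces. The two numbers are equal. $\square$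

## 4. Deleting blind points and averaging over all radii

To find $W$, delete blind points one at a time until none is left. The lemma records what we know if this goes on for too long.

**Lemma 1 (deletion).** Let $C>50$, $|S|=Cq^{(d+1)/2}$, let $\Gamma\subseteq\mathbb{F}_q$ be a set of admissible radii and let $0<D\le0.04$. Then at least one of the following holds.

- There is $W\subseteq S$ with $|W|\ge(1-D)|S|$ such that for all $x\in W$, $r\in\Gamma$ at least $|S|/(10q)$ points of $W$ are at distance $r$ from $x$.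
- There are $B\subseteq S$ with $|B|>D|S|$ and radii $r(x)\in\Gamma$ for $x\in B$ such that, with $R=S\setminus B$ and $\Sigma_x=\{y\in\mathbb{F}_q^d:\|x-y\|=r(x)\}$,
$$\frac{|R|}q-|R\cap\Sigma_x|>0.85\,\frac{|S|}q\qquad(x\in B).\tag{1}$$

*Proof.* Start with $S$. As long as the current set contains a point $x$ for which some $r\in\Gamma$ has fewer than $|S|/(10q)$ points of the current set at distance $r$ from $x$, delete $x$ and record $r(x)=r$. The final set $W$ has the property in the first item. If at most $D|S|$ points are deleted, the first item holds.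

Otherwise let $B$ be the set of the first $\lfloor D|S|\rfloor+1$ deleted points. Then $|B|>D|S|$. Also $|S|\ge50\cdot3^{3/2}>250$, so $1\le0.004|S|$, hence $|B|\le0.044|S|$ and $|R|\ge0.95|S|$. When $x\in B$ was deleted, the current set contained $R$, because only points of $B$ had been deleted before. So $|R\cap\Sigma_x|<|S|/(10q)$, and $0.95-0.1=0.85$ gives (1). $\square$

**Proof of Theorem 3.** If $C^2<50q$, then $1-50qC^{-2}<0$ and $W=\emptyset$ works. Let $C^2\ge50q$; we prove the bound with the constant $2$, which is stronger. Take $\Gamma=\mathbb{F}_q$ and $D=2qC^{-2}\le0.04$ in Lemma 1, and suppose the second item holds.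

**Step 1: a second moment over all centers and all radii.** For $x\in\mathbb{F}_q^d$, $r\in\mathbb{F}_q$ put $N_{x,r}=\#\{y\in R:\|x-y\|=r\}$. Since $\sum_rN_{x,r}=|R|$,
$$\sum_r\Big(N_{x,r}-\frac{|R|}q\Big)^2=\sum_rN_{x,r}^2-\frac{|R|^2}q .$$
The sum $\sum_{x,r}N_{x,r}^2$ counts triples $(x,y,y')$ with $y,y'\in R$ and $\|x-y\|=\|x-y'\|$. If $y=y'$, all $q^d$ points $x$ qualify. If $y\ne y'$, the condition is $-2x\cdot(y-y')+\|y\|-\|y'\|=0$, an affine hyperplane of $q^{d-1}$ points. Hence
$$\sum_{x,r}\Big(N_{x,r}-\frac{|R|}q\Big)^2=q^d|R|+q^{d-1}|R|(|R|-1)-q^{d-1}|R|^2\le q^d|R| .$$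

**Step 2: compare with (1).** Each $x\in B$ contributes at least its term with $r=r(x)$, which by (1) exceeds $(0.85)^2|S|^2/q^2=0.7225|S|^2/q^2$. So $0.7225\,|B||S|^2/q^2\le q^d|S|$, and
$$|B|\le1.4\,\frac{q^{d+2}}{|S|}=1.4\,qC^{-2}|S| ,$$
because $q^{d+1}=C^{-2}|S|^2$. This contradicts $|B|>2qC^{-2}|S|$. So the first item of Lemma 1 holds. $\blacksquare$

The conjecture asks for the same bound without the factor $q$. The loss is visible: a blind point is bad for one radius, but the sum in Step 1 pays for all $q$ radii. The natural remedy is to use only the one sphere $\Sigma_x$ for each $x\in B$.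

## 5. One sphere per center

**Proof of Theorem 2.** Put $M=q^{(d-2)/2}$ for $d$ even and $M=q^{(d-1)/2}$ for $d$ odd. In both cases the hypothesis is
$$|S|\ge5Mq^2 .\tag{2}$$
As $|S|\le q^d$, this needs $(d+2)/2<d$ for $d$ even and $(d+3)/2<d$ for $d$ odd, so $d\ge4$. Use Lemma 1 with $\Gamma=\mathbb{F}_q^*$ and $D=3C^{-2}<0.04$, and suppose its second item holds. Let $f(y)=\#\{x\in B:y\in\Sigma_x\}$ and
$$V=\sum_{y\in\mathbb{F}_q^d}\Big(f(y)-\frac{|B|}q\Big)^2 .$$

**Step 1: blindness makes $V$ large.** Sum (1) over $x\in B$, exchange the order of summation, and apply Cauchy–Schwarz: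
$$0.85\,\frac{|S||B|}q\le\sum_{y\in R}\Big(\frac{|B|}q-f(y)\Big)\le|R|^{1/2}V^{1/2}\le|S|^{1/2}V^{1/2}.$$
Hence
$$0.7225\,\frac{|S||B|^2}{q^2}\le V .\tag{3}$$

**Step 2: $V$ as a sum over pairs of spheres.** Since $f(y)-|B|/q=\sum_{x\in B}(1_{\Sigma_x}(y)-1/q)$, expanding the square and summing over the $q^d$ points $y$ gives
$$V=\sum_{x,x'\in B}\Big(|\Sigma_x\cap\Sigma_{x'}|-\frac{|\Sigma_x|+|\Sigma_{x'}|}q+q^{d-2}\Big).\tag{4}$$
The aim of the next steps is the bound $V\le q^{d-1}|B|+\frac53M|B|^2$.

**Step 3: sphere sizes and diagonal terms.** As $r(x)\ne0$, Fact 1 with $n=d$ gives $\big||\Sigma_x|-q^{d-1}\big|\le M$. A diagonal term of (4) is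
$$|\Sigma_x|\Big(1-\frac2q\Big)+q^{d-2}\le(q^{d-1}+M)\Big(1-\frac2q\Big)+q^{d-2}\le q^{d-1}-q^{d-2}+M\le q^{d-1},$$
because $M\le q^{d-2}$ for $d\ge3$.

**Step 4: intersections of two spheres.** Let $x\ne x'$ in $B$, $w=x'-x$, $r=r(x)$, $r'=r(x')$, $u=y-x$. Since $\|y-x'\|=\|u-w\|=\|u\|-2u\cdot w+\|w\|$,
$$y\in\Sigma_x\cap\Sigma_{x'}\iff\|u\|=r\ \text{ and }\ 2u\cdot w=\|w\|+r-r' .\tag{5}$$
We show $\big||\Sigma_x\cap\Sigma_{x'}|-q^{d-2}\big|\le M$.

If $\|w\|\ne0$, write $u=tw+z$ with $z\in w^\perp$. Then $u\cdot w=t\|w\|$, so $t$ is fixed by (5), and $\|z\|=r-t^2\|w\|$ is prescribed on the nondegenerate space $w^\perp$ of dimension $d-1$. By Fact 1 the count deviates from $q^{d-2}$ by at most $q^{(d-2)/2}=M$ for $d$ even ($n=d-1$ odd), and by at most $(q-1)q^{(d-3)/2}\le q^{(d-1)/2}=M$ for $d$ odd ($n=d-1$ even).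

If $\|w\|=0$, choose $w'$ with $\|w'\|=0$ and $w\cdot w'=1$ (Fact 2(b), with $w'$ rescaled), and write $u=aw+bw'+z$ with $z\in\operatorname{span}(w,w')^\perp$, nondegenerate of dimension $d-2$. Then $u\cdot w=b$ and $\|u\|=2ab+\|z\|$, so (5) says $b=(r-r')/2$ and $2ab+\|z\|=r$. If $b\ne0$, each $z$ determines $a$, and there are exactly $q^{d-2}$ solutions. If $b=0$, then $a$ is free and $\|z\|=r\ne0$. Fact 1 with $n=d-2$ shows that the count deviates from $q\cdot q^{d-3}=q^{d-2}$ by at most $q\cdot q^{(d-4)/2}=M$ for $d$ even, and by at most $q\cdot q^{(d-3)/2}=M$ for $d$ odd.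

**Step 5: off-diagonal terms.** By Steps 3 and 4 each is at most
$$q^{d-2}+M-2q^{d-2}+\frac{2M}q+q^{d-2}=M\Big(1+\frac2q\Big)\le\frac53M .$$
Together with Step 3 this proves $V\le q^{d-1}|B|+\frac53M|B|^2$.

**Step 6: end of proof.** Insert this in (3) and divide by $|B|$; by (2), $\frac53M\le|S|/(3q^2)$. So
$$0.7225\,\frac{|S||B|}{q^2}\le q^{d-1}+\frac53M|B|\le q^{d-1}+\frac{|S||B|}{3q^2} .$$
As $0.7225-\frac13>0.389$ and $1/0.389<2.6$, we get $|B|\le2.6\,q^{d+1}/|S|=2.6\,C^{-2}|S|$. This contradicts $|B|>3C^{-2}|S|$. So the first item of Lemma 1 holds. $\blacksquare$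

## 6. Tangent spheres in dimension three

For $d=3$ we have $M=q$, and (2) asks for $|S|\ge5q^3$. No set has that many points: the argument gives nothing. The point where it stops is the term $\frac53M|B|^2$, which treats every pair of spheres as badly as the worst pair. Let us compute the pairs exactly for $d=3$, with $r,r'\ne0$ and $w=x'-x\ne0$. Here $\eta$ is the quadratic character of $\mathbb{F}_q$.

**Lemma 2.** Let $d=3$. Unless
$$4r\|w\|=(\|w\|+r-r')^2,\tag{6}$$
the number $|\Sigma_x\cap\Sigma_{x'}|-q$ is $0$ or $\pm1$. If (6) holds, it equals $(q-1)\,\eta(-r)$ when $\|w\|\ne0$ and $q\,\eta(-r)$ when $\|w\|=0$.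

*Proof.* We follow Step 4. If $\|w\|\ne0$, then $t=(\|w\|+r-r')/(2\|w\|)$, and $\|z\|=r-t^2\|w\|$ is zero exactly when (6) holds. The plane $w^\perp$ has determinant $\|w\|$ up to squares. By Fact 1 with $n=2$, the count is $q-\eta(-\|w\|)$ if (6) fails and $q+(q-1)\eta(-\|w\|)$ if (6) holds. In the second case $r\|w\|$ is a nonzero square, so $\eta(-\|w\|)=\eta(-r)$. If $\|w\|=0$, then (6) says $r=r'$, that is, $b=0$. For $b\ne0$ the count is exactly $q$. For $b=0$ the vector $z$ lies in a line of determinant $-1$ up to squares (Fact 2(b)), so the count is $q(1+\eta(-r))$. $\square$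

Call a pair with (6) tangent. In $\mathbb{F}_5^3$, take $x=0$, $x'=(1,2,0)$ and $r=r'=1$. Then $\|w\|=0$, $\eta(-1)=1$, and the two spheres share the $10$ points $(a,2a,\pm1)$, twice the typical number $5$.

What would blindness of many points require? Suppose $d=3$, (1) holds with all $r(x)\ne0$, and $|B|\ge q^2/4$. Inequality (3) used only (1), so $V\ge0.7225\,C|B|^2$. The diagonal terms of (4) sum to at most $q^2|B|\le4|B|^2$. For the off-diagonal ones, $|\Sigma_x|=q^2+q\,\eta(-r)$, so a term equals $|\Sigma_x\cap\Sigma_{x'}|-q-\eta(-r)-\eta(-r')$. This is at most $3$ for a pair that is not tangent, at most $q+2$ for a tangent pair, and at most $-(q-1)+2\le0$ for a tangent pair with $\eta(-r)=-1$. Therefore the pairs that are tangent with $-r$ a square must make up a proportion of at least $(0.7225\,C-7)/(q+2)$ of all pairs of $B$.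

Tangency is one equation over $\mathbb{F}_q$, so for unstructured centers and radii one expects it for about $1/q$ of the pairs, with both signs. We need a good deal more than that, all with the plus sign. If $q=s^2$ and the equation could be made to live in the subfield $\mathbb{F}_s$, one would expect it for about $1/s$ of the pairs. Moreover every element of $\mathbb{F}_s$ is a square in $\mathbb{F}_{s^2}$, which is what the sign condition likes. This expectation is not part of the proof; it says where to look.

## 7. Spheres as hyperplanes, and a twisted subfield structure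

**The lift.** To see the subfield we make spheres linear. Let $F=\mathbb{F}_q$. On $F^5=\{(\alpha,\beta,z):\alpha,\beta\in F,\ z\in F^3\}$ put
$$\mathcal{Q}(\alpha,\beta,z)=\alpha\beta+\|z\|,\qquad\big\langle(\alpha,\beta,z),(\alpha',\beta',z')\big\rangle=\alpha\beta'+\alpha'\beta+2z\cdot z' .$$
For $x\in F^3$, $r\in F$ let $m(x,r)=(r-\|x\|,1,x)$. Every vector with $\beta$-coordinate $1$ is $m(x,r)$ for exactly one $(x,r)$. Directly from the definitions,
$$\mathcal{Q}(m(x,r))=r,\qquad\langle m(x,r),m(x',r')\rangle=r+r'-\|x-x'\| .\tag{7}$$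
For $y\in F^3$ write $\hat y=m(y,0)=(-\|y\|,1,y)$. Then (7) says
$$\mathcal{Q}(\hat y)=0,\qquad\langle m(x,r),\hat y\rangle=r-\|x-y\| .\tag{8}$$
So $y$ lies on the sphere with center $x$ and radius $r$ if and only if $\hat y\perp m(x,r)$. If $v\in F^5$ is singular and its $\beta$-coordinate is nonzero, scale it to $\beta=1$; then $v=(\alpha,1,z)$ with $\alpha=-\|z\|$. So $y\mapsto F\hat y$ is a bijection from $F^3$ to the singular 1-spaces of $F^5$ with $\beta\ne0$. Expanding both sides, condition (6) is equivalent to
$$(r+r'-\|w\|)^2=4rr',\qquad\text{that is,}\qquad\langle m,m'\rangle^2=4\,\mathcal{Q}(m)\,\mathcal{Q}(m') .$$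
This equation is homogeneous in $m$ and in $m'$. If $m$ and $m'$ are multiples of vectors $p,p'$ from a $K$-subspace on which $\mathcal{Q}$ has values in $K=\mathbb{F}_s$, it becomes an equation in $K$. And if $m=\lambda p$, then $-r=-\lambda^2\mathcal{Q}(p)$ is a square in $F$.

**A first choice that has too few centers.** The obvious subspace is $K^5\subset F^5$. A vector of $K^5$ with $\beta\ne0$, scaled to $\beta=1$, is $m(x,r)$ with $x\in K^3$ and $r\in K$. There are only $s^3$ such centers: the family of about $s^4$ spheres has many spheres around each center. A blind set inside $K^3$ has at most $s^3$ points. That is a proportion of at most $\frac1s\,C^{-1}$ in a set of $Cq^2=Cs^4$ points, whereas we want a proportion of order $C^{-1}$ with no loss in $s$.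

**The twisted choice.** Write $\bar a=a^s$ and $N(a)=a\bar a$ for $a\in F$. Fix $\theta\in F$ with $\theta^2=n\in K$ a nonsquare of $K$; then $\bar\theta=-\theta$. Put
$$\tau(\alpha,\beta,z)=(\bar\beta,\bar\alpha,\bar z) .$$
Then $\tau^2$ is the identity, $\tau(av)=\bar a\,\tau v$ for $a\in F$, $\mathcal{Q}(\tau v)=\overline{\mathcal{Q}(v)}$, and $\langle\tau v,\tau w\rangle=\overline{\langle v,w\rangle}$. The vectors fixed by $\tau$ form the 5-dimensional $K$-space
$$V_K=\{(\alpha,\bar\alpha,c):\alpha\in F,\ c\in K^3\},\qquad\mathcal{Q}(\alpha,\bar\alpha,c)=N(\alpha)+\|c\| .$$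
With $\alpha=a+\theta b$ the form is $a^2-nb^2+c_1^2+c_2^2+c_3^2$, nondegenerate over $K$ with determinant $-n$. Every $v\in F^5$ is uniquely $v=A+\theta D$ with $A,D\in V_K$: applying $\tau$ gives $\tau v=A-\theta D$, so
$$A=\frac{v+\tau v}2,\qquad D=\frac{v-\tau v}{2\theta},\tag{9}$$
and these two vectors are fixed by $\tau$. In particular, vectors of $V_K$ that are independent over $K$ are independent over $F$.

Now take $p=(\alpha,\bar\alpha,c)\in V_K$ with $\alpha\ne0$ and write $\bar\alpha=1/\lambda$. Then
$$p=(1/\bar\lambda,\,1/\lambda,\,c),\qquad\lambda p=(\lambda/\bar\lambda,\,1,\,\lambda c)=m(x,r)\quad\text{with}\quad x=\lambda c,\ \ r=\|x\|+\lambda/\bar\lambda=\lambda^2\mathcal{Q}(p) .\tag{10}$$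
The last equality is (7): $r=\mathcal{Q}(\lambda p)$. Here the centers $\lambda c$ fill many translates of the structure: there are about $s^4=q^2$ of them.

**Why a large set is missed.** Let $p\in V_K$ and $\hat y=A+\theta D$ with $A,D\in V_K$. Since $\langle p,A\rangle$ and $\langle p,D\rangle$ lie in $K$, we have $\hat y\perp p$ if and only if $A\perp p$ and $D\perp p$: one condition over $F$ is two conditions over $K$. Suppose that $A$ and $D$ span a totally singular 2-space of $V_K$, and that $P=p^\perp\cap V_K$ is a 4-dimensional space of nonsquare determinant. Then $\hat y\perp p$ is impossible, by Fact 3. By Fact 4 there are about $s^3$ totally singular 2-spaces, each giving about $s^2$ points $F(A+\theta D)$. So about $s^5=q^{5/2}$ points $y$ are avoided by all those spheres at once, and that is far more than $q^2$. This is the whole construction; it remains to count.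

## 8. Theorem 1 in dimension three

Define
$$S_0=\{y\in F^3:\langle\hat y,\tau\hat y\rangle=0\}=\{y\in F^3:1+2\,y\cdot\bar y+\|y\|\,\overline{\|y\|}=0\} ;$$
the second form follows from $\tau\hat y=(1,-\overline{\|y\|},\bar y)$.

**Step 1: $|S_0|\ge s^5-2s^3\ge(s-1)s^4$.** We show that non-rational points on totally singular 2-spaces of $V_K$ give elements of $S_0$, and count them.

Let $L\subset V_K$ be a totally singular 2-dimensional $K$-space, and let $L_F=L+\theta L$, a 2-dimensional $F$-space. For $v=A+\theta D$ with $A,D\in L$,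
$$\mathcal{Q}(v)=\mathcal{Q}(A)+n\,\mathcal{Q}(D)+\theta\langle A,D\rangle=0,\qquad\langle v,\tau v\rangle=\langle A+\theta D,A-\theta D\rangle=2\mathcal{Q}(A)-2n\,\mathcal{Q}(D)=0 .$$
So if the $\beta$-coordinate of $v$ is nonzero, then $v=a\hat y$ for some $a\in F^*$, $y\in F^3$, and $0=\langle v,\tau v\rangle=N(a)\langle\hat y,\tau\hat y\rangle$ shows $y\in S_0$.

The space $L_F$ has $q+1=s^2+1$ one-dimensional $F$-subspaces ("points"). Of these, $s+1$ are spanned by vectors of $L$; call them rational. The coordinate $\beta$ does not vanish identically on $L$: otherwise $L\subset\{(0,0,c):c\in K^3\}$ would be a totally singular 2-space of the ternary form $\|c\|$ over $K$, against Fact 2(a). So $\beta$ is a nonzero $F$-linear functional on $L_F$ and vanishes at exactly one point. Hence $L$ yields at least $s^2-s-1$ non-rational points with $\beta\ne0$.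

Different $L$ yield different non-rational points. Indeed, if $F(A+\theta D)$ with $A,D\in L$ is non-rational, then $A,D$ are independent over $K$, since otherwise $A+\theta D$ would be an $F$-multiple of a vector of $L$. So $L=\operatorname{span}_K(A,D)$. This span can be read off from the point: replacing $A+\theta D$ by
$$(a+\theta b)(A+\theta D)=(aA+nbD)+\theta(bA+aD),\qquad a,b\in K\text{ not both }0,$$
changes the pair $(A,D)$ by a matrix of determinant $a^2-nb^2\ne0$, and the span stays the same.

By Fact 4, and because distinct points $F\hat y$ come from distinct $y$,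
$$|S_0|\ge(s+1)(s^2+1)(s^2-s-1)=s^5-s^3-s^2-2s-1 .$$
For $s\ge3$ we have $s^3\ge3s^2\ge s^2+6s\ge s^2+2s+1$, so this is at least $s^5-2s^3$, which is at least $s^5-s^4=(s-1)s^4$ because $s\ge2$. $\square$

*An element of $S_0$ for $s=3$.* Let $F=\mathbb{F}_9=\mathbb{F}_3(\theta)$, $\theta^2=n=-1$. In the coordinates $(a,b,c_1,c_2,c_3)$ the form on $V_K$ is the sum of five squares, and Section 3 gave the totally singular span of $A=(1,1,1,0,0)$ and $E=(1,-1,0,1,0)$. In $F^5$ these are $A=(1+\theta,\,1-\theta,\,(1,0,0))$ and $E=(1-\theta,\,1+\theta,\,(0,1,0))$. Then $v=A-\theta E=(0,\,2+\theta,\,(1,-\theta,0))$. Since $(2+\theta)(1+\theta)=1$, scaling to $\beta=1$ gives $y=(1+\theta)(1,-\theta,0)=(1+\theta,\,1-\theta,\,0)$. Check: $\|y\|=(1+\theta)^2+(1-\theta)^2=2+2\theta^2=0$ and $y\cdot\bar y=2N(1+\theta)=2\cdot2=1$, so $1+2\,y\cdot\bar y+\|y\|\overline{\|y\|}=1+2+0=0$.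

**Step 2: the set $B$ of blind points.** We now choose the centers. By (10) a vector $p\in V_K$ with $\beta\ne0$ gives the sphere with center $\lambda c$ and radius $\lambda^2\mathcal{Q}(p)$, and $p$ and $tp$ with $t\in K^*$ give the same sphere. So let $T\subset F^*$ be a set of representatives of $F^*/K^*$; $|T|=s+1$. For $\lambda\in T$, $c\in K^3$ put
$$\rho=\rho(\lambda,c)=\|c\|+\frac1{N(\lambda)}\in K,$$
which is $\mathcal{Q}(p)$ for $p=(1/\bar\lambda,1/\lambda,c)$. Let
$$B=\{\lambda c:\lambda\in T,\ c\in K^3\setminus\{0\},\ -\rho(\lambda,c)\text{ is a nonzero square of }K\} .$$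
If $\lambda c=\lambda'c'$ with $\lambda,\lambda'\in T$ and $c,c'\in K^3\setminus\{0\}$, then $\lambda/\lambda'\in K$, hence $\lambda=\lambda'$ and $c=c'$. So $x=\lambda c\in B$ determines $(\lambda,c)$ (this is why $c=0$ is excluded), and we may define
$$r(x)=\lambda^2\rho=\|x\|+\lambda/\bar\lambda\ \ne0 .$$

**Step 3: $\frac12s^4-s^3\le|B|\le(s+1)s^3\le2s^4$.** The upper bound is clear. For the lower bound fix $\lambda$ and put $\nu=1/N(\lambda)$. The number of $c\in K^3$ with $-(\|c\|+\nu)$ a nonzero square is $\sum_w\#\{c:\|c\|=-\nu-w\}$, over the $\frac{s-1}2$ nonzero squares $w$ of $K$. By Fact 1 with $n=3$ each summand is at least $s^2-s$. Discarding $c=0$ and summing over $\lambda\in T$,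
$$|B|\ge(s+1)\Big(\tfrac12s(s-1)^2-1\Big)=\tfrac12(s^4-s^3-s^2-s)-1\ge\tfrac12s^4-s^3 ,$$
the last step because $s^3\ge s^2+s+2$ for $s\ge3$. $\square$

*For $s=3$:* $T=\{1,\theta,1+\theta,1-\theta\}$ with norms $1,1,2,2$, and the only nonzero square of $\mathbb{F}_3$ is $1$. For $\lambda\in\{1,\theta\}$ the condition is $\|c\|=1$, with $6$ solutions. For $\lambda=1\pm\theta$ it is $\|c\|=0$, $c\ne0$, with $8$ solutions. So $|B|=2\cdot6+2\cdot8=28$.

**Step 4: a point of $B$ sees few points of $S_0$.** We show that for $x\in B$, $\#\{y\in S_0:\|y-x\|=r(x)\}\le s^2+1$.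

Let $x=\lambda c$ and $p=(1/\bar\lambda,1/\lambda,c)\in V_K$, so $\mathcal{Q}(p)=\rho\ne0$ and $\lambda p=m(x,r(x))$ by (10). Let $y\in S_0$ with $\|y-x\|=r(x)$. By (8), $\langle p,\hat y\rangle=0$. Since $\tau p=p$, also $\langle p,\tau\hat y\rangle=\overline{\langle p,\hat y\rangle}=0$. Write $\hat y=A+\theta D$ as in (9). Then
$$A,D\in P:=\{v\in V_K:\langle p,v\rangle=0\} .$$
Because $\mathcal{Q}(\hat y)=\mathcal{Q}(\tau\hat y)=0$ and $\langle\hat y,\tau\hat y\rangle=0$,
$$\mathcal{Q}(A)=\tfrac14\langle\hat y,\tau\hat y\rangle=0,\qquad\mathcal{Q}(D)=-\tfrac1{4n}\langle\hat y,\tau\hat y\rangle=0,\qquad\langle A,D\rangle=\tfrac1{4\theta}\big(\langle\hat y,\hat y\rangle-\langle\tau\hat y,\tau\hat y\rangle\big)=0 .$$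
So $\operatorname{span}_K(A,D)$ is a totally singular subspace of $P$. Since $\mathcal{Q}(p)\ne0$, $V_K=Kp\perp P$, and $P$ is nondegenerate of dimension $4$. Its determinant times $\rho$ is $-n$ up to squares, so the determinant of $P$ is $-n\rho$ up to squares. As $-\rho$ is a nonzero square and $n$ is a nonsquare, this is a nonsquare.

By Fact 3, $A$ and $D$ are dependent over $K$. As $\hat y\ne0$, one of them is nonzero; call it $e$. It is a singular vector of $P$, the other one is a $K$-multiple of it, and so $\hat y\in Fe$. By Fact 3 there are $s^2+1$ possible lines $Ke$. Each determines $\hat y$, because $\hat y$ has $\beta$-coordinate $1$. So there are at most $s^2+1$ such $y$. $\square$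

*For $s=3$:* take $\lambda=1$, $c=(1,0,0)$. Then $x=(1,0,0)$, $\rho=2$, $-\rho=1$, $r(x)=2$, and $p$ has coordinates $(a,b,c_1,c_2,c_3)=(1,0,1,0,0)$. The space $P$ is $a+c_1=0$, with form $2a^2+b^2+c_2^2+c_3^2$: this is the example after Fact 3. The point $y=(1+\theta,1-\theta,0)$ found in Step 1 comes from a 2-space, so it must be missed. Indeed $\|y-x\|=\theta^2+(1-\theta)^2=-1-2\theta=\theta-1\ne2$.

**Step 5: a point of $B$ sees few points of $B$.** The set $S$ will contain $B$ as well as points of $S_0$, so distances inside $B$ matter. We show that for $x\in B$, $\#\{x'\in B:\|x'-x\|=r(x)\}\le s^2+s$.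

Let $x=\lambda c$ and $x'=\lambda'c'$ be in $B$ with $\|x-x'\|=r(x)=\lambda^2\|c\|+\lambda/\bar\lambda$. Expanding $\|x-x'\|=\lambda^2\|c\|-2\lambda\lambda'c\cdot c'+\lambda'^2\|c'\|$,
$$\lambda'^2\|c'\|-2\lambda\lambda'\,c\cdot c'=\lambda/\bar\lambda .$$
Divide by $\lambda\lambda'$ and put $\mu=\lambda'/\lambda$:
$$\mu\|c'\|-2\,c\cdot c'=\frac1{\bar\lambda\lambda'}=\frac1{N(\lambda)\mu}=\frac{\bar\mu}{N(\lambda)N(\mu)}=\frac{\bar\mu}{N(\lambda')} .$$
Suppose $\lambda'\ne\lambda$. Then $\mu\notin K$, so $1,\mu$ are independent over $K$. Write $\bar\mu=(\mu+\bar\mu)-\mu$ with $\mu+\bar\mu\in K$. All other quantities $\|c'\|$, $c\cdot c'$, $N(\lambda')$ lie in $K$. Comparing coefficients of $\mu$ gives $\|c'\|=-1/N(\lambda')$, that is, $\rho(\lambda',c')=0$, which contradicts $x'\in B$.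

So $\lambda'=\lambda$ and $\mu=1$. The equation is $\|c'\|-2c\cdot c'=1/N(\lambda)$; adding $\|c\|$ turns it into $\|c'-c\|=\rho$. By Fact 1 with $n=3$ over $K$ it has $s^2+s\,\eta(-\rho)=s^2+s$ solutions $c'\in K^3$. $\square$

**Step 6: the set $S$.** By Steps 3 and 1,
$$|B|\le2s^4\le Cs^4\le(s-1)s^4\le|S_0| ,$$
and $Cs^4$ is an integer. So we may choose $S$ with $B\subseteq S\subseteq S_0\cup B$ and $|S|=Cs^4=Cq^2$. By Steps 4 and 5 every $x\in B$ has at most
$$(s^2+1)+(s^2+s)=2s^2+s+1\le3s^2=3q$$
points of $S$ at distance $r(x)\ne0$. By Step 3, $|B|\ge(\frac12-\frac1s)s^4=(\frac12-\frac1s)C^{-1}|S|$. This is Theorem 1 for $d=3$. For $s=3$ we are forced to take $C=2$, and the bound $27$ lies above the average $|S|/q=18$, so the small case shows the objects but not the effect. The bound is $\frac3C$ times the average, so $C$ must be large, and hence $s$ too.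

## 9. All odd dimensions

Let $d=2k+3$ with $k\ge1$. We multiply the three-dimensional example by a space on which all distances are $0$. Since $q=s^2$, the element $-1\in K$ is a square in $F$; let $i\in F$ with $i^2=-1$. Write $F^d=F^3\times F^{2k}$ and
$$I=\{(z_1,iz_1,\dots,z_k,iz_k):z_1,\dots,z_k\in F\}\subset F^{2k} .$$
This is a $k$-dimensional subspace, and $\|\cdot\|$ vanishes on it because $z_j^2+(iz_j)^2=0$. For $k=1$ and $q=9$ it is the line $\{(z,\theta z)\}$, with $\theta^2=-1$.

Let $S_3,B_3$ be the sets for $d=3$, and put $S=S_3\times I$, $B=B_3\times I$, $r(x,z)=r(x)$. Then $|S|=Cq^2\cdot q^k=Cq^{(d+1)/2}$ and $|B|/|S|=|B_3|/|S_3|$. For points of $S$ the difference of the second components lies in $I$, so $\|(x,z)-(x',z')\|=\|x-x'\|$. Hence $(x,z)\in B$ has at most $3q\cdot q^k=3q^{(d-1)/2}$ points of $S$ at distance $r(x)\ne0$. This proves Theorem 1. $\blacksquare$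

## 10. The conjecture fails for any choice of constants

**Corollary.** Take $C=300$, $s\ge307$ any odd prime power, $q=s^2$, $d\ge3$ odd, and $S,B$ from Theorem 1. No $W\subseteq S$ is as in the conjecture.

*Proof.* Suppose $W$ is as in the conjecture. A point $x\in B\cap W$ would have at most $3q^{(d-1)/2}<30q^{(d-1)/2}=10^{-1}q^{-1}|S|$ points of $W\subseteq S$ at distance $r(x)\in\mathbb{F}_q^*$, a contradiction. So $W\cap B=\emptyset$. As $\frac12-\frac1s\ge0.49$,
$$|S\setminus W|\ge|B|\ge\frac{0.49}{300}|S|>\frac1{900}|S|=100C^{-2}|S| ,$$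
which contradicts $|W|\ge(1-100C^{-2})|S|$. $\blacksquare$

More generally, let $C_0,A,\varepsilon>0$ and $\kappa>1$. The statement with $(50,\,100C^{-2},\,10^{-1})$ replaced by $(C_0,\,AC^{-\kappa},\,\varepsilon)$ fails for every integer $C>\max(C_0,2,3/\varepsilon)$ with $C^{\kappa-1}>3A$, every odd $d\ge3$ and every $q=s^2$ with $s\ge\max(C+1,7)$. Indeed Theorem 1 applies. As $3/C<\varepsilon$, any admissible $W$ is disjoint from $B$. And $|B|/|S|\ge(\frac12-\frac1s)C^{-1}\ge\frac5{14}C^{-1}\ge\frac13C^{-1}>AC^{-\kappa}$.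

In the same way, for $q=s^2$, $s\ge7$, $d\ge3$ odd and $50<C\le\sqrt q-1$ with $Cs^4\in\mathbb{Z}$, the set of Theorem 1 forces one to discard a proportion of at least $\frac13C^{-1}$. So for odd $d\ge3$ no bound $O(C^{-\kappa})$ with $\kappa>1$ on the discarded proportion holds uniformly. Theorem 3 shows that in all dimensions the proportion is $O(qC^{-2})$. The arguments given here do not settle the following cases: even $d$ with $C<5\sqrt q$ (in particular $d=2$); odd $d\ge5$ with $C$ between $\sqrt q$ and $5q$; $d=3$ with $C\ge\sqrt q$; and odd $d$ with $q$ not a square, outside the range of Theorem 2.
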